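# Compactifications of $\omega$ with a prescribed non-metrizable remainder

## A count under CH, and the question it settles

**Main Theorem (CH).** If $X$ is a non-metrizable compact space that is the remainder of some compactification of $\omega$, then there are exactly $2^{\mathbf c}$ pairwise non-homeomorphic compactifications of $\omega$ with remainder homeomorphic to $X$.

We unpack the words. Here $\omega$ is the countable discrete space, $\mathbf c=2^{\aleph_0}$, and all compact spaces are Hausdorff.

**Definition.** A *compactification* of $\omega$ is a compact space $b\omega$ containing $\omega$ as a dense subspace. Its *remainder* is $b\omega\setminus\omega$. Two compactifications $b_1\omega,b_2\omega$ are *homeomorphic* if they are so as spaces, and *equivalent* if there is a homeomorphism $b_1\omega\to b_2\omega$ fixing every $n\in\omega$.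

The points of $\omega$ are isolated in $b\omega$. Indeed, if $U$ is open in $b\omega$ with $U\cap\omega=\{n\}$, then density of $\omega$ gives $U\subseteq\overline{U\cap\omega}=\{n\}$. Conversely an isolated point lies in every dense set, so $\omega$ is exactly the set of isolated points of $b\omega$. Consequently the remainder is closed, hence compact. It is nonempty because $\omega$ is not compact.

A non-metrizable example is useful throughout. Take an almost disjoint family $\mathcal A$ of $\omega_1$ infinite subsets of $\omega$, that is, any two members meet in a finite set. (For instance, take $\omega_1$ branches of the tree $2^{<\omega}$, whose nodes are numbered by $\omega$.) On $\omega\cup\mathcal A$ let points of $\omega$ be isolated and let $A\in\mathcal A$ have the basic neighborhoods $\{A\}\cup(A\setminus G)$ with $G$ finite. This is a locally compact Hausdorff space with $\omega$ dense, and $\mathcal A$ is a closed discrete subset. Its one-point compactification is a compactification of $\omega$. The remainder is $\mathcal A\cup\{\infty\}$, the one-point compactification $A(\omega_1)$ of a discrete set of size $\omega_1$. It has uncountably many isolated points, so it is neither separable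 nor metrizable. Its weight is $\omega_1$.

The theorem answers a question of Mikhail Matveev ("Cardinal p and a theorem of Pelczynski", arXiv:math/0006197 (2000)). Pelczynski's theorem says that metrizable compactifications of $\omega$ with homeomorphic remainders are homeomorphic. Matveev proved that if $\tau<\mathbf p$, then all compactifications of $\omega$ with remainder homeomorphic to $D^\tau$ are homeomorphic to each other, where $D=\{0,1\}$. He also proved that there are $2^{\mathbf c}$ pairwise non-homeomorphic ones with remainder $D^{\mathbf c}$. (The cardinal $\mathbf p$ is defined in the last section.) The question asks whether one can construct, in ZFC, a non-metrizable compact $X$ that is the remainder of exactly one compactification of $\omega$, up to homeomorphism.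

**Corollary.** If ZFC is consistent, then ZFC does not prove that such a space exists. Nor does ZFC refute it: under MA$+\neg$CH the space $D^{\omega_1}$ is an example.

The first half follows from the Main Theorem because Con(ZFC) implies Con(ZFC+CH) (Gödel): under CH the number of compactifications is $2^{\mathbf c}$ and never $1$. For the second half, MA$+\neg$CH implies $\mathbf p=\mathbf c>\omega_1$, so Matveev's first theorem applies with $\tau=\omega_1$; Theorem 3 below also gives this case. So existence is independent of ZFC.

## One point, two points, and remainders with a countable base

If $X$ is one point, $b\omega$ is the one-point compactification, and it is unique.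

Let $X=\{a,b\}$. Separate $a$ and $b$ by disjoint open sets of $b\omega$. Only finitely many $n$ lie outside both, since an infinite set of integers has a cluster point in $X$. So we can partition $\omega=A\cup B$ with $A\cup\{a\}$ and $B\cup\{b\}$ both closed. Each of $A,B$ is infinite, and $A\cup\{a\}$ and $B\cup\{b\}$ are convergent sequences with their limits. A permutation of $\omega$ carrying $A$ to $A'$ and $B$ to $B'$ induces a homeomorphism, so up to homeomorphism there is one compactification. Up to equivalence there are $\mathbf c$ of them: the identity of $\omega$ extends to a homeomorphism only if $\{A,B\}$ and $\{A',B'\}$ agree modulo finite sets. So inequivalent compactifications, even $\mathbf c$ of them, may all be homeomorphic.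

Now let $X$ be any metrizable remainder. First, $b\omega$ is metrizable. Extend countably many real functions separating the points of $X$ to $b\omega$ by Tietze's theorem, and add the indicator functions of the sets $\{n\}$. This is a countable family of continuous functions separating the points of $b\omega$, so $b\omega$ embeds in a countable product of intervals.

Second, here is a proof of Pelczynski's theorem, whose shape will return. Let $b_1\omega,b_2\omega$ be metrizable with metrics $d_1,d_2$ and remainders $X,X_2$, and let $h:X\to X_2$ be a homeomorphism. Let $x_n\in X$ be a point nearest to $n$ for $d_1$, and let $y_n=h^{-1}(z_n)$, where $z_n\in X_2$ is a point nearest to $n$ for $d_2$. Then $d_1(n,x_n)\to0$ and $d_2(n,z_n)\to 0$, because infinitely many integers at distance $\ge\varepsilon$ from the remainder would have a cluster point outside the remainder. Every nonempty open $U\subseteq X$ contains $x_n$ for infinitely many $n$: take $x\in U$ and integers $n_k\to x$, then $x_{n_k}\to x$. The same holds for the $y_n$. Fix a metric $d$ on $X$. At step $j\ge1$, take the least $n$ not yet in the domain and pair it with an unused $m$ such that $d(x_n,y_m)<1/j$; then take the least $m$ not yet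 in the range and pair it with an unused $n$ such that $d(x_n,y_m)<1/j$. We get a permutation $\varphi$ of $\omega$ with $d(x_n,y_{\varphi(n)})\to0$. The bijection $H=\varphi\cup h$ is continuous: if integers $n_k\to x\in X$, then $x_{n_k}\to x$, so $y_{\varphi(n_k)}\to x$, so $z_{\varphi(n_k)}\to h(x)$, and $\varphi(n_k)\to h(x)$ because $\varphi(n_k)\to\infty$. On $X$ the map $H$ is $h$. So $H$ is a homeomorphism.

A sensible person looking for a non-metrizable example would try to repeat this with $X$ of weight $\omega_1$. The argument stops at two points.

First, there may be no substitute for $n\mapsto x_n$. In a general compact space one would want a retraction $b\omega\to X$. A retract of the separable space $b\omega$ is separable, and $A(\omega_1)$ is not, so for $X=A(\omega_1)$ there is no retraction at all.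

Second, suppose there is a retraction. Writing $X\subseteq[0,1]^{\omega_1}$, we need $x_n(\alpha)-y_{\varphi(n)}(\alpha)\to0$ for $\omega_1$ many coordinates $\alpha$, and a back-and-forth of length $\omega$ attends to only countably many. The last section shows what gets past both points when $\mathbf p>\omega_1$ and $X$ is suitable. Under CH the Main Theorem says that nothing can, so we now aim for many compactifications.

## Passing from inequivalent to non-homeomorphic

Inequivalence is easy to test, since the labels $n$ are fixed. The next lemma says what it costs to count by equivalence.

**Lemma 1.** Let $\mathcal B$ be a family of pairwise inequivalent compactifications of $\omega$. At most $\mathbf c$ members of $\mathcal B$ are homeomorphic to any given one. Hence if $|\mathcal B|>\mathbf c$, then $\mathcal B$ contains $|\mathcal B|$ pairwise non-homeomorphic members.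

**Proof.** A homeomorphism $H:b'\to b$ between compactifications of $\omega$ preserves the set of isolated points, which is $\omega$ in both, so it restricts to a permutation of $\omega$. If $H':b'\to b$ and $H'':b''\to b$ induce the same permutation, then $(H'')^{-1}H':b'\to b''$ fixes $\omega$ pointwise, so $b'$ and $b''$ are equivalent. Choosing one homeomorphism for each member homeomorphic to $b$ therefore injects these members into $\mathrm{Sym}(\omega)$, a set of size $\mathbf c$. If $\lambda$ is the number of homeomorphism classes in $\mathcal B$, then $|\mathcal B|\le\lambda\cdot\mathbf c$. When $|\mathcal B|>\mathbf c$ this forces $\lambda\geq|\mathcal B|$. $\square$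

So we need more than $\mathbf c$ inequivalent compactifications. The two-point remainder shows that $\mathbf c$ of them prove nothing.

## Gluing in a copy of $\beta\omega$

Given one compactification $b\omega$ with remainder $X$, a natural way to make others is to add a second copy of $\omega$ and steer it toward chosen points of $X$. Write $\omega^*=\beta\omega\setminus\omega$ and let $C(\omega^*,X)$ be the set of continuous maps $\omega^*\to X$.

For $f\in C(\omega^*,X)$ let $b_f=b\omega\cup_f\beta\omega$ be the quotient of $Z=b\omega\sqcup\beta\omega$ obtained by identifying each $p\in\omega^*$ with $f(p)\in X$. The equivalence relation is the union of the diagonal of $Z\times Z$, the set $\{(p,q)\in\omega^*\times\omega^*:f(p)=f(q)\}$, the graph of $f$, and the inverse of that graph. It is closed, so $b_f$ is compact Hausdorff. The map $b\omega\to b_f$ is continuous and injective, hence a closed embedding; we regard $b\omega$ as a subspace. Let $q_f:\beta\omega\to b_f$ be the natural map. Since $f(\omega^*)\subseteq X$, each singleton from either copy of $\omega$ is open and saturated in $Z$, so $\omega\sqcup\omega$ consists of isolated points of $b_f$. It is dense, because the two copies are dense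 in $b\omega$ and $\beta\omega$. What is left over is $X$. So, fixing a bijection $\omega\sqcup\omega\cong\omega$ once and for all, $b_f$ is a compactification of $\omega$ with remainder $X$.

**Lemma 2.** If $f\ne f'$ are in $C(\omega^*,X)$, then $b_f$ and $b_{f'}$ are inequivalent.

**Proof.** Let $e:b_f\to b_{f'}$ be a homeomorphism fixing $\omega\sqcup\omega$ pointwise. On $b\omega$, the closure of the first copy, $e$ agrees with the inclusion on a dense set, so $e$ is the identity on $b\omega$ and in particular on $X$. Also $e\circ q_f=q_{f'}$, since they agree on the dense set $\omega\subseteq\beta\omega$. So for $p\in\omega^*$ we get $f'(p)=q_{f'}(p)=e(q_f(p))=e(f(p))=f(p)$, and $f=f'$. $\square$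

Constant maps already give $|X|$ inequivalent compactifications. For $X=D^{\omega_1}$ under CH this number is $2^{\omega_1}=2^{\mathbf c}>\mathbf c$, and Lemma 1 finishes this case.

The exact point where constant maps stop is $|X|\le\mathbf c$. For $X=A(\omega_1)$ they give $\omega_1\le\mathbf c$ inequivalent compactifications, and Lemma 1 then yields nothing. Non-constant maps would help only if we knew how to find more than $\mathbf c$ of them. The way past this is to build compactifications one coordinate at a time, making one free binary choice at each of $\omega_1$ stages and remembering each choice forever.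

## Cluster sets in cubes

We need to turn "compactification of $\omega$ with remainder $X$" into "a map from $\omega$ to a cube with cluster set $X$", because maps into cubes can be built coordinate by coordinate.

**Definition.** For an ordinal $\alpha$, a map $g:\omega\to[0,1]^\alpha$ and an infinite $M\subseteq\omega$, put
$$C(g,M)=\bigcap_m\overline{\{g(n):n\in M,\ n\ge m\}}.$$
This is the *cluster set* of $g$ along $M$. It is a decreasing intersection of nonempty compact sets, so it is nonempty and compact.

For example, if $g:\omega\to[0,1]$ is $g(n)=n\bmod2$, then $C(g,\omega)=\{0,1\}$ and $C(g,\{0,2,4,\dots\})=\{0\}$. Note that $M\subseteq N$ implies $C(g,M)\subseteq C(g,N)$.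

For $\beta\le\alpha$ let $g{\restriction}\beta$ be the map $n\mapsto g(n){\restriction}\beta$; restriction of points and sets to $\beta$ is the projection $[0,1]^\alpha\to[0,1]^\beta$. We use two facts.

**(F1)** For $\beta\le\alpha$ we have $C(g,M){\restriction}\beta=C(g{\restriction}\beta,M)$. The reason is that a continuous map from a compact space to a Hausdorff space commutes with closures and with intersections of decreasing sequences of closed sets.

**(F2)** If $\alpha$ is a limit, $y\in[0,1]^\alpha$, and $y{\restriction}\beta\in C(g{\restriction}\beta,M)$ for all $\beta<\alpha$, then $y\in C(g,M)$. Indeed a basic neighborhood of $y$ restricts finitely many coordinates, all below some $\beta<\alpha$. Since $y{\restriction}\beta$ is a cluster point of $g{\restriction}\beta$ along $M$, $g(n)$ lies in the neighborhood for infinitely many $n\in M$.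

**Lemma 3.** Let $g:\omega\to[0,1]^\alpha$ and $X=C(g,\omega)$. Then
$$b_g\omega=(X\times\{0\})\cup\{(g(n),\tfrac1{n+1}):n\in\omega\}\subseteq[0,1]^\alpha\times[0,1],$$
with $n$ identified with $(g(n),\frac1{n+1})$, is a compactification of $\omega$ with remainder $X$ ($=X\times\{0\}$). For infinite $M\subseteq\omega$ we have $\overline M\cap X=C(g,M)$.

**Proof.** The last coordinate separates each point $(g(n),\frac1{n+1})$ from all others of $b_g\omega$, so these points are isolated. To see that $b_g\omega$ is closed, take a point in its closure. If its last coordinate is positive, a small neighborhood contains at most finitely many points of $b_g\omega$, so the point is one of them. If it is $(y,0)$, then it is in the closed set $X\times\{0\}$ or in the closure of $\{(g(n),\frac1{n+1}):n\in\omega\}$; in the second case it is in the closure of every tail, since finitely many points with positive last coordinate do not matter. Then $y\in C(g,\omega)=X$. So $b_g\omega$ is compact.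

For infinite $M$, the point $(y,0)$ is in $\overline M$ iff every $U\times[0,\delta)$, with $U$ a neighborhood of $y$, contains some $(g(n),\frac1{n+1})$ with $n\in M$. This holds iff for all $U$ and $m$ there is $n\in M$ with $n\ge m$ and $g(n)\in U$, that is, iff $y\in C(g,M)$. With $M=\omega$ we see that $\omega$ is dense. $\square$

## Adding one coordinate while keeping countably many promises

The tool for going from level $\alpha$ to level $\alpha+1$ is the following lemma. We are given $g$ with cluster set $X$, and a compact $X'$ one dimension higher that projects onto $X$. We want a new coordinate $t$ so that the cluster set becomes exactly $X'$. We also want to prescribe the value of $t$ along countably many subsequences.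

The case $\alpha=0$ shows what is claimed. Then $[0,1]^0$ is a point, $X'\subseteq[0,1]$ is any nonempty compact set, and the lemma produces a sequence $t$ with cluster set $X'$ that takes given values $s_k\in X'$ on infinite subsets of given sets $M_k$.

**Lemma 4.** Let $\alpha<\omega_1$, let $X'\subseteq[0,1]^{\alpha+1}=[0,1]^\alpha\times[0,1]$ be nonempty compact, let $X=X'{\restriction}\alpha$, and let $g:\omega\to[0,1]^\alpha$ satisfy $C(g,\omega)=X$. Let $(u_k,s_k)\in X'$ and infinite $M_k\subseteq\omega$ ($k\in I$, $I$ countable) be such that $g(n)\to u_k$ along $n\in M_k$. Then there are $t:\omega\to[0,1]$ and pairwise disjoint infinite $L_k\subseteq M_k$ with $t\equiv s_k$ on $L_k$ and $C((g,t),\omega)=X'$.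

**Proof.** Since $\alpha$ is countable, $[0,1]^\alpha$ is metrizable. Fix a compatible metric $d$ on it and use the sum of $d$ and $|\cdot|$ on $[0,1]^{\alpha+1}$.

**Step 1: enlarge the list so that it controls all of $X'$.** Let $(v,r)$ range over a countable dense subset of $X'$. Then $v\in X=C(g,\omega)$, so we may choose $n_1<n_2<\cdots$ with $d(g(n_i),v)<1/i$. With $N=\{n_1,n_2,\dots\}$ we have $g(n)\to v$ along $N$. Add $((v,r),N)$ to the list. After repeating entries if necessary, the list is indexed by $I=\omega$, and $\{(u_k,s_k):k\in\omega\}$ is dense in $X'$.

**Step 2: make the sets disjoint and the convergence fast.** Enumerate indices as $k_0,k_1,\dots$ with each $k\in\omega$ appearing infinitely often. At stage $j$ choose $n_j\in M_{k_j}$, different from all earlier choices, with $d(g(n_j),u_{k_j})<2^{-k_j}$; this is possible because $g\to u_{k_j}$ along the infinite set $M_{k_j}$. Let $L_k=\{n_j:k_j=k\}$. The $L_k\subseteq M_k$ are infinite, pairwise disjoint, and $d(g(n),u_k)<2^{-k}$ for $n\in L_k$.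

**Step 3: define $t$.** Put $t(n)=s_k$ for $n\in L_k$. For $n\notin\bigcup_kL_k$ let $y_n\in X$ be at minimal distance from $g(n)$, and choose $t(n)$ with $(y_n,t(n))\in X'$. Such a $t(n)$ exists because $X=X'{\restriction}\alpha$.

**Step 4: the cluster set contains $X'$.** Each $(u_k,s_k)$ is the limit of $(g,t)$ along $L_k$. These points are dense in $X'$, and the cluster set is closed.

**Step 5: the cluster set is contained in $X'$.** It suffices that $\mathrm{dist}((g(n),t(n)),X')\to0$. For $n\in L_k$ this distance is at most $d(g(n),u_k)$, because $(u_k,s_k)\in X'$ has the same last coordinate. Given $\varepsilon>0$, there are no $n\in L_k$ with distance $\ge\varepsilon$ if $2^{-k}\le\varepsilon$, and finitely many in each of the finitely many other $L_k$, since $g\to u_k$ along $L_k$. For $n\notin\bigcup_kL_k$ the distance is at most $d(g(n),y_n)=\mathrm{dist}(g(n),X)$. This tends to $0$: otherwise infinitely many $g(n)$ would be at distance $\ge\varepsilon$ from $X$, and they would have a cluster point outside $X=C(g,\omega)$. $\square$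

Countability is used twice: $[0,1]^\alpha$ is metrizable, so cluster points are limits of sequences, and only countably many prescriptions have to be made disjoint.

## A binary tree of height $\omega_1$

**Theorem 1 (ZFC).** Let $K$ be a compact space of weight $\omega_1$. There are $2^{\omega_1}$ pairwise inequivalent compactifications of $\omega$ with remainder homeomorphic to $K$.

Here is the plan. Embed $K$ in $[0,1]^{\omega_1}$ and build maps $g:\omega\to[0,1]^{\omega_1}$ with cluster set $K$, one coordinate at a time. At a stage $\gamma$ where some point of the projection of $K$ splits into two, there is a choice. Fix two disjoint sets $P,Q\subseteq\omega$ along which $g$ tends to the splitting point. On one branch, let the new coordinate separate $P$ from $Q$. On the other branch, let $P$ and $Q$ keep a common cluster point.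

Separation, once made by a coordinate, stays. Touching is fragile, because a later coordinate could pull $P$ and $Q$ apart. So at every later stage we must renew every earlier promise that two sets touch. At a countable stage there are only countably many promises, and Lemma 4 can keep all of them.

**Proof.**

**Step 1: find $\omega_1$ many splitting levels.** Let $K\subseteq[0,1]^{\omega_1}$, $K_\alpha=K{\restriction}\alpha$, and
$$E=\{\alpha<\omega_1:\ K_{\alpha+1}\to K_\alpha\text{ is not injective}\}.$$
We claim that $E$ is uncountable. Otherwise $E\subseteq\alpha_0$ for some $\alpha_0<\omega_1$. Suppose $x\ne y$ in $K$ had $x{\restriction}\alpha_0=y{\restriction}\alpha_0$, and let $\gamma$ be least with $x(\gamma)\ne y(\gamma)$. Then $\gamma\ge\alpha_0$, and $x{\restriction}(\gamma+1)\ne y{\restriction}(\gamma+1)$ are points of $K_{\gamma+1}$ with the same image in $K_\gamma$, so $\gamma\in E$, a contradiction. So $K\to K_{\alpha_0}$ is a continuous bijection of compact spaces, hence a homeomorphism. But $K_{\alpha_0}\subseteq[0,1]^{\alpha_0}$ has countable weight, a contradiction. Hence $|E|=\omega_1$.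

For instance, $A(\omega_1)$ is the subspace of $\{0,1\}^{\omega_1}$ consisting of $0$ and the indicators $e_\xi$ of single ordinals $\xi<\omega_1$. The fiber of $K_{\alpha+1}\to K_\alpha$ over $0$ has two points, the zero vector and the indicator of $\alpha$, so $E=\omega_1$.

**Step 2: state the requirements of the recursion.** By recursion on $\alpha\le\omega_1$ we define $g_s^\alpha:\omega\to[0,1]^\alpha$ for every $s\in2^{E\cap\alpha}$. For each $\gamma\in E$ and $s\in2^{E\cap\gamma}$ we also define disjoint infinite sets $P_s,Q_s\subseteq\omega$; they are chosen at the step from $\gamma$ to $\gamma+1$. (For $\gamma\in E$ the domain $E\cap\gamma$ determines $\gamma$, so the notation is unambiguous.) For $s\in2^{E\cap\alpha}$ we require the following.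

- (R1) $g_s^\alpha{\restriction}\beta=g^\beta_{s\restriction(E\cap\beta)}$ for $\beta<\alpha$.
- (R2) $C(g_s^\alpha,\omega)=K_\alpha$.
- (R3) If $\gamma\in E\cap\alpha$, $s(\gamma)=1$ and $s'=s{\restriction}(E\cap\gamma)$, then $C(g_s^\alpha,P_{s'})\cap C(g_s^\alpha,Q_{s'})\ne\emptyset$.
- (R4) If $\gamma\in E\cap\alpha$, $s(\gamma)=0$ and $s'=s{\restriction}(E\cap\gamma)$, then the $\gamma$-th coordinate of $g_s^\alpha$ is constant on $P_{s'}$ and constant on $Q_{s'}$, with two different values.

For $\alpha=0$ the only $s$ is empty, and $[0,1]^0=K_0$ is a point, so nothing needs checking.

**Step 3: limit levels, where compactness preserves the promises.** Let $\alpha\le\omega_1$ be a limit and $s\in2^{E\cap\alpha}$. By (R1) at lower levels the maps $g^\beta_{s\restriction(E\cap\beta)}$, $\beta<\alpha$, cohere, and they determine $g=g_s^\alpha$ satisfying (R1). Each instance of (R4) concerns one coordinate $\gamma<\alpha$ and already holds at level $\gamma+1$.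

For (R2), let $y\in C(g,\omega)$. By (F1), $y{\restriction}\beta\in C(g{\restriction}\beta,\omega)=K_\beta=K_\alpha{\restriction}\beta$ for all $\beta<\alpha$. A basic neighborhood of $y$ depends on coordinates below some $\beta<\alpha$, so it meets $K_\alpha$. Since $K_\alpha$ is compact, $y\in K_\alpha$. Conversely, if $y\in K_\alpha$, then $y{\restriction}\beta\in K_\beta=C(g{\restriction}\beta,\omega)$ for all $\beta<\alpha$, and (F2) gives $y\in C(g,\omega)$.

For (R3), fix $\gamma$ and $s'$ as there. For $\gamma<\beta<\alpha$ put
$$D_\beta=C(g{\restriction}\beta,P_{s'})\cap C(g{\restriction}\beta,Q_{s'}),$$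
which is nonempty by (R3) at level $\beta$. By (F1), $D_{\beta'}{\restriction}\beta\subseteq D_\beta$ for $\beta<\beta'$. So the sets $\{y\in[0,1]^\alpha:y{\restriction}\beta\in D_\beta\}$ are nonempty, compact, and decreasing in $\beta$. Let $y$ be in all of them. Then $y{\restriction}\beta\in C(g{\restriction}\beta,P_{s'})$ for $\gamma<\beta<\alpha$, and for $\beta\le\gamma$ as well by (F1). By (F2), $y\in C(g,P_{s'})$, and in the same way $y\in C(g,Q_{s'})$.

**Step 4: at a successor level, collect the old promises.** Let $\alpha<\omega_1$ and $s\in2^{E\cap\alpha}$, and write $g=g_s^\alpha$. For each of the countably many $\gamma\in E\cap\alpha$ with $s(\gamma)=1$ put $s'=s{\restriction}(E\cap\gamma)$ and choose, using (R3),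
$$u_\gamma\in C(g,P_{s'})\cap C(g,Q_{s'})\subseteq C(g,\omega)=K_\alpha.$$
Choose $r_\gamma$ with $(u_\gamma,r_\gamma)\in K_{\alpha+1}$. By metrizability of $[0,1]^\alpha$ choose infinite $P'_\gamma\subseteq P_{s'}$ and $Q'_\gamma\subseteq Q_{s'}$ along which $g\to u_\gamma$. Call the entries $((u_\gamma,r_\gamma),P'_\gamma)$ and $((u_\gamma,r_\gamma),Q'_\gamma)$ the *old data*.

Suppose Lemma 4 is applied with $X'=K_{\alpha+1}$ and a countable list containing the old data. Its hypothesis $C(g,\omega)=K_{\alpha+1}{\restriction}\alpha=K_\alpha$ is (R2). It gives an infinite subset of $P'_\gamma$ on which $t\equiv r_\gamma$, and along it $(g,t)\to(u_\gamma,r_\gamma)$; likewise in $Q'_\gamma$. So $(u_\gamma,r_\gamma)\in C((g,t),P_{s'})\cap C((g,t),Q_{s'})$, and (R3) survives for all old $\gamma$. Moreover $C((g,t),\omega)=K_{\alpha+1}$, which is (R2). Requirements (R1), and (R4) for old $\gamma$, are not disturbed, since only a new coordinate is added.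

**Step 5: add the coordinate, branching if the level splits.** If $\alpha\notin E$, then $E\cap(\alpha+1)=E\cap\alpha$. Apply Lemma 4 to the old data (if there are none, to the empty list), and let $g_s^{\alpha+1}=(g,t)$.

Now let $\alpha\in E$. Choose $u\in K_\alpha$ and $r\ne r'$ with $(u,r),(u,r')\in K_{\alpha+1}$. Since $u\in C(g,\omega)$ and $[0,1]^\alpha$ is metrizable, there is an infinite set along which $g\to u$; split it into disjoint infinite sets $R^0,R^1$.

For $s^\frown0$ (the branch that separates) apply Lemma 4 to the old data together with $((u,r),R^0)$ and $((u,r'),R^1)$. This gives $t_0$ and disjoint infinite sets $P_s\subseteq R^0$, $Q_s\subseteq R^1$ with $t_0\equiv r$ on $P_s$ and $t_0\equiv r'$ on $Q_s$. This is the definition of $P_s$ and $Q_s$. Put $g^{\alpha+1}_{s^\frown0}=(g,t_0)$. Then (R4) holds for $\gamma=\alpha$.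

For $s^\frown1$ (the branch that keeps contact) use the same $P_s,Q_s$. Since $P_s\cup Q_s\subseteq R^0\cup R^1$, we have $g\to u$ along both. Apply Lemma 4 to the old data together with $((u,r),P_s)$ and $((u,r),Q_s)$, and put $g^{\alpha+1}_{s^\frown1}=(g,t_1)$. Then $t_1\equiv r$ on infinite subsets of $P_s$ and of $Q_s$, so $(u,r)$ is a common cluster point along $P_s$ and $Q_s$. This is (R3) for $\gamma=\alpha$.

The recursion is complete. In the example $A(\omega_1)$ one may take $u=0$, $r=0$, $r'=1$. On branch $0$ the set $Q_s$ gets the new coordinate $1$ and $P_s$ gets $0$; on branch $1$ both sets contain an infinite subset on which the new coordinate is $0$.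

**Step 6: different branches give inequivalent compactifications.** For $\sigma\in2^E$ put $g_\sigma=g_\sigma^{\omega_1}$. By (R2), $C(g_\sigma,\omega)=K$, so by Lemma 3 $b_{g_\sigma}\omega$ is a compactification with remainder $K$. Let $\sigma\ne\tau$, let $\gamma$ be the least element of $E$ where they differ, let $s$ be their common restriction to $E\cap\gamma$, and say $\sigma(\gamma)=0$, $\tau(\gamma)=1$.

In $b_{g_\sigma}\omega$ the $\gamma$-th coordinate is a continuous function which by (R4) has one constant value on $P_s$ and a different one on $Q_s$. So $\overline{P_s}\cap\overline{Q_s}=\emptyset$ there. In $b_{g_\tau}\omega$, (R3) and Lemma 3 give $\overline{P_s}\cap\overline{Q_s}\ne\emptyset$. A homeomorphism fixing $\omega$ pointwise maps the closure of $P_s$ onto the closure of $P_s$, and the same for $Q_s$. So $b_{g_\sigma}\omega$ and $b_{g_\tau}\omega$ are inequivalent. There are $2^{|E|}=2^{\omega_1}$ choices of $\sigma$. $\square$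

## CH makes every non-metrizable remainder have weight $\omega_1$

**Proof of the Main Theorem.** Assume CH and let $X=b\omega\setminus\omega$ be non-metrizable.

**Step 1: compute the weight of $X$.** The sets $\mathrm{int}\,\overline S$ with $S\subseteq\omega$ form a base of $b\omega$. To see this, let $x\in O$ with $O$ open, choose an open $V$ with $x\in V\subseteq\overline V\subseteq O$, and let $S=V\cap\omega$. By density $\overline S=\overline V$, so $x\in V\subseteq\mathrm{int}\,\overline S\subseteq O$. Hence $w(X)\le w(b\omega)\le2^{\aleph_0}=\omega_1$. A compact space of countable weight is metrizable, so $w(X)>\omega$. Thus $w(X)=\omega_1$.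

**Step 2: at least $2^{\mathbf c}$.** By Theorem 1 there are $2^{\omega_1}=2^{\mathbf c}>\mathbf c$ pairwise inequivalent compactifications with remainder homeomorphic to $X$. By Lemma 1, $2^{\mathbf c}$ of them are pairwise non-homeomorphic.

**Step 3: at most $2^{\mathbf c}$.** Up to equivalence, $b\omega$ is determined by the algebra $\mathcal A(b\omega)=\{f{\restriction}\omega:f\in C(b\omega)\}\subseteq\ell_\infty(\omega)$, where $C(b\omega)$ is the algebra of continuous real functions. Indeed, suppose $\mathcal A(b_1\omega)=\mathcal A(b_2\omega)=\mathcal A$. Each $f\in\mathcal A$ has a unique continuous extension $f_i$ to $b_i\omega$. The map $e_i:b_i\omega\to\prod_{f\in\mathcal A}[-\|f\|,\|f\|]$, $e_i(x)=(f_i(x))_f$, is an embedding, since continuous functions on a compact space separate points. The maps $e_1,e_2$ agree on $\omega$, and both images are the closure of the common image of $\omega$. So $e_2^{-1}e_1$ is an equivalence. Since $|\ell_\infty(\omega)|=\mathbf c$, there are at most $2^{\mathbf c}$ such algebras, hence at most $2^{\mathbf c}$ compactifications up to equivalence, and at most that many pairwise non-homeomorphic ones. $\square$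

Together with Pelczynski's theorem, and with the observation above that a compactification with metrizable remainder is metrizable, CH gives a dichotomy: a remainder $X$ admits exactly $1$ compactification of $\omega$ if it is metrizable, and exactly $2^{\mathbf c}$ if it is not, up to homeomorphism.

## Continuous maps from $\omega^*$ give lower bounds in ZFC

Lemma 2 can now be used with the non-constant maps that the tree supplies.

**Theorem 2 (ZFC).** Let $X$ be a remainder of $\omega$. If $|C(\omega^*,X)|>\mathbf c$, then there are at least $|C(\omega^*,X)|$ pairwise non-homeomorphic compactifications of $\omega$ with remainder homeomorphic to $X$. In particular: (a) if $|X|>\mathbf c$, there are at least $|X|$ of them; (b) if $2^{\omega_1}>\mathbf c$ and $X$ contains a closed subspace of weight $\omega_1$, there are at least $2^{\omega_1}$ of them.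

**Proof.** Fix a compactification $b\omega$ with remainder $X$. By Lemma 2 the $b_f$, $f\in C(\omega^*,X)$, are pairwise inequivalent compactifications with remainder $X$. Lemma 1 gives the first claim. For (a), constant maps show $|C(\omega^*,X)|\ge|X|>\mathbf c$.

For (b), let $K\subseteq X$ be closed with $w(K)=\omega_1$, and use the notation of Theorem 1 for a copy of $K$ in $[0,1]^{\omega_1}$. Let $F_\sigma:\beta\omega\to b_{g_\sigma}\omega$ be the continuous extension of the identity of $\omega$. It maps $\omega^*$ into $K$, because $F_\sigma^{-1}(\{n\})$ is open and hence contained in $\overline{F_\sigma^{-1}(\{n\})\cap\omega}=\{n\}$. So $f_\sigma=F_\sigma{\restriction}\omega^*$ is a continuous map $\omega^*\to K\subseteq X$.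

Let $\sigma\ne\tau$, and let $\gamma,s,P_s,Q_s$ be as in Step 6 of Theorem 1, with $\sigma(\gamma)=0$ and $\tau(\gamma)=1$. Let $z$ be a common point of $\overline{P_s}$ and $\overline{Q_s}$ in $b_{g_\tau}\omega$. Points of $\omega$ are isolated and $P_s\cap Q_s=\emptyset$, so $z\in K$. By compactness, $F_\tau$ maps the closures of $P_s$ and $Q_s$ in $\beta\omega$ onto their closures in $b_{g_\tau}\omega$. So there are $p,q\in\beta\omega$ with $F_\tau(p)=F_\tau(q)=z$, $p$ in the closure of $P_s$ and $q$ in the closure of $Q_s$. Since $z\notin\omega$, both are in $\omega^*$; as ultrafilters, $P_s\in p$ and $Q_s\in q$. Thus $f_\tau(p)=f_\tau(q)$. But $F_\sigma(p)$ and $F_\sigma(q)$ lie in the closures of $P_s$ and $Q_s$ in $b_{g_\sigma}\omega$, where the $\gamma$-th coordinate takes two different constant values. So $f_\sigma(p)\ne f_\sigma(q)$, and $f_\sigma\ne f_\tau$. Hence $|C(\omega^*,X)|\ge2^{\omega_1}>\mathbf c$, and the first claim applies. $\square$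

So in ZFC, if $X$ is the remainder of exactly one compactification, then $|X|\le|C(\omega^*,X)|\le\mathbf c$. In particular uniqueness for $D^\tau$ with $\tau$ infinite forces $2^\tau=\mathbf c$, since $2^\tau\ge2^{\aleph_0}=\mathbf c$ in any case.

## Uniqueness below $\mathbf p$

We return to the back-and-forth and remove its two obstacles by hypotheses.

**Definition.** A family $\mathcal F$ of infinite subsets of $\omega$ has the *strong finite intersection property* if every finite subfamily has infinite intersection. The cardinal $\mathbf p$ is the least cardinality of such a family for which there is no infinite $A\subseteq\omega$ with $A\setminus F$ finite for all $F\in\mathcal F$.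

We have $\mathbf p>\omega$: given $F_0,F_1,\dots$ with the property, choose distinct $a_n\in F_0\cap\dots\cap F_n$ and let $A=\{a_n:n\in\omega\}$.

**Definition.** A subspace $X\subseteq Y$ is a *retract* of $Y$ if there is a continuous $\rho:Y\to X$ that is the identity on $X$. A poset is *$\sigma$-centered* if it is a countable union of pieces in each of which any finitely many elements have a common extension.

A countable poset is $\sigma$-centered, by taking singletons as pieces. The spaces $D^\tau$ and $[0,1]^\tau$ are products of metrizable compacta, so they are retracts of such products in the trivial way. By contrast, $A(\omega_1)$ is not a retract of a product of at most $\mathbf c$ metrizable compacta: such products are separable by the Hewitt–Marczewski–Pondiczery theorem, and $A(\omega_1)$ is not separable.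

We use Bell's theorem (M. Bell, *On the combinatorial principle $P(\mathfrak c)$*, Fund. Math. 114 (1981)): for a $\sigma$-centered poset and fewer than $\mathbf p$ dense sets there is a filter meeting all of them.

**Theorem 3 (ZFC).** Let $w(X)<\mathbf p$, and let $X$ be a nonempty retract of a product of at most $\mathbf c$ metrizable compacta (for example $D^\tau$ or $[0,1]^\tau$ with $\tau<\mathbf p$). Then there is exactly one compactification of $\omega$ with remainder homeomorphic to $X$, up to homeomorphism.

This generalizes Matveev's first theorem.

**Proof.** Let $\rho:\prod_{i\in I}M_i\to X$ be a retraction, with nonempty metrizable compacta $M_i$ and $|I|\le\mathbf c$.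

**Step 1: existence.** The product is separable (Hewitt–Marczewski–Pondiczery), hence so is its continuous image $X$. Embed $X$ in a cube $[0,1]^\lambda$ and let $g$ enumerate a countable dense subset of $X$ with each point repeated infinitely often. Every tail of $g$ has closure $X$, so $C(g,\omega)=X$, and Lemma 3 applies.

**Step 2: $X$ is a retract of every compactification $b\omega$ with remainder $X$.** This replaces nearest points. Consider $M_i\subseteq[0,1]^\omega$ and let $d$ be a metric on $[0,1]^\omega$. By Tietze's theorem applied coordinatewise, the $i$-th coordinate map $X\to M_i$ extends to a continuous $h_i:b\omega\to[0,1]^\omega$. The function $z\mapsto d(h_i(z),M_i)$ is continuous on $b\omega$ and vanishes on $X$, so for each $\varepsilon>0$ the set where it is $\ge\varepsilon$ is a compact subset of $\omega$, hence finite. Thus $d(h_i(n),M_i)\to0$. Replace each $h_i(n)$, $n\in\omega$, by a point of $M_i$ nearest to it. For each $\varepsilon>0$ this moves the values by at least $\varepsilon$ at only finitely many $n$, so the new map is still continuous at points of $X$; points of $\omega$ are isolated. Now $h_i:b\omega\to M_i$, and $\rho\circ(h_i)_{i\in I}:b\omega\to X$ is continuous.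 On $X$ the map $(h_i)_{i\in I}$ is the inclusion into the product, so the composition is the identity on $X$.

**Step 3: set up the matching.** Let $b_1\omega,b_2\omega$ have remainder homeomorphic to $X$; identify both remainders with $X$, and let $\rho_1,\rho_2$ be retractions onto $X$. Put $x_n=\rho_1(n)$ and $y_n=\rho_2(n)$. For nonempty open $U\subseteq X$ the sets $\{n:x_n\in U\}$ and $\{n:y_n\in U\}$ are infinite. Indeed $\rho_i^{-1}(U)$ is open in $b_i\omega$ and contains $U$; if it met $\omega$ in a finite set, removing that closed set would leave a nonempty open set disjoint from $\omega$. Let $X\subseteq[0,1]^\kappa$ with $\omega\le\kappa<\mathbf p$.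

**Step 4: a poset that matches all $\kappa$ coordinates at once.** Let $\mathbb P$ be the set of triples $(\sigma,F,\varepsilon)$, where $\sigma$ is a finite injective partial function $\omega\to\omega$, $F\subseteq\kappa$ is finite and $\varepsilon>0$ is rational. Put $(\sigma',F',\varepsilon')\le(\sigma,F,\varepsilon)$ iff $\sigma'\supseteq\sigma$, $F'\supseteq F$, $\varepsilon'\le\varepsilon$ and
$$|x_n(\alpha)-y_{\sigma'(n)}(\alpha)|<\varepsilon\quad\text{for all }n\in\mathrm{dom}\,\sigma'\setminus\mathrm{dom}\,\sigma\text{ and }\alpha\in F.$$
This is transitive: if $(\sigma'',F'',\varepsilon'')\le(\sigma',F',\varepsilon')\le(\sigma,F,\varepsilon)$, then a pair added between $\sigma'$ and $\sigma''$ satisfies the condition for $F'\supseteq F$ and $\varepsilon'\le\varepsilon$. Finitely many conditions with the same $\sigma$ have a common extension with that same $\sigma$: take the union of the sets $F$ and the least $\varepsilon$. Since there are countably many $\sigma$, the poset is $\sigma$-centered.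

The following sets are dense.

- $\{(\sigma,F,\varepsilon):n\in\mathrm{dom}\,\sigma\}$ for $n\in\omega$: if $n\notin\mathrm{dom}\,\sigma$, the set $\{y\in X:|y(\alpha)-x_n(\alpha)|<\varepsilon,\ \alpha\in F\}$ is open and contains $x_n$, so it contains $y_m$ for infinitely many $m$. Pick such an $m\notin\mathrm{ran}\,\sigma$ and add the pair $(n,m)$ to $\sigma$.
- $\{(\sigma,F,\varepsilon):m\in\mathrm{ran}\,\sigma\}$ for $m\in\omega$: if $m\notin\mathrm{ran}\,\sigma$, the open set $\{x\in X:|x(\alpha)-y_m(\alpha)|<\varepsilon,\ \alpha\in F\}$ contains $y_m$, so it contains $x_n$ for infinitely many $n$. Pick such an $n\notin\mathrm{dom}\,\sigma$ and add $(n,m)$.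
- $\{(\sigma,F,\varepsilon):\alpha\in F,\ \varepsilon\le1/j\}$ for $\alpha<\kappa$ and $j\ge1$: enlarge $F$ and shrink $\varepsilon$, leaving $\sigma$ alone.

These are $\kappa<\mathbf p$ dense sets, so by Bell's theorem there is a filter $\mathcal G$ meeting all of them. Let $\varphi$ be the union of all $\sigma$ occurring in $\mathcal G$. Any two conditions in $\mathcal G$ have a common extension, so $\varphi$ is an injective function. By the first two kinds of dense sets it is a permutation of $\omega$. Given $\alpha$ and $j$, choose $(\sigma,F,\varepsilon)\in\mathcal G$ with $\alpha\in F$ and $\varepsilon\le1/j$. If $n\notin\mathrm{dom}\,\sigma$, take a condition in $\mathcal G$ having $n$ in its domain and a common extension in $\mathcal G$ of the two; it shows $|x_n(\alpha)-y_{\varphi(n)}(\alpha)|<1/j$. Hence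
$$x_n(\alpha)-y_{\varphi(n)}(\alpha)\to0\quad\text{for every }\alpha<\kappa.$$

**Step 5: neighborhood bases.** We describe neighborhoods in $b_i\omega$ through $\rho_i$. For $x\in X$ the sets $\rho_i^{-1}(U)\setminus G$, with $U$ an open neighborhood of $x$ in $X$ and $G\subseteq\omega$ finite, form a base at $x$ in $b_i\omega$. They are open. The sets $\rho_i^{-1}(\overline U)\setminus G$ are closed, since points of $G$ are isolated. Since $X$ is regular, the closed sets $\overline U$ have intersection $\{x\}$, so the sets $\rho_i^{-1}(\overline U)\setminus G$ have intersection $\rho_i^{-1}(x)\setminus\omega=\{x\}$. Given an open $O\ni x$, compactness yields finitely many of them with intersection inside $O$. That intersection contains the set $\rho_i^{-1}(U)\setminus G$, where $U$ is the intersection of the finitely many neighborhoods and $G$ is the union of the finitely many finite sets.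

**Step 6: the homeomorphism.** Let $H=\varphi\cup\mathrm{id}_X:b_1\omega\to b_2\omega$, a bijection. It is continuous at points of $\omega$, which are isolated. Let $x\in X$. By Step 5 it is enough to consider neighborhoods $\rho_2^{-1}(U)\setminus G$ with $G$ finite and $U=\{y\in X:|y(\alpha)-x(\alpha)|<2\delta,\ \alpha\in A\}$, where $A\subseteq\kappa$ is finite and $\delta>0$. Put $V=\{y\in X:|y(\alpha)-x(\alpha)|<\delta,\ \alpha\in A\}$. For all but finitely many $n$ we have $|x_n(\alpha)-y_{\varphi(n)}(\alpha)|<\delta$ for all $\alpha\in A$, and $\varphi(n)\notin G$. If also $x_n\in V$, then $y_{\varphi(n)}\in U$, that is, $\varphi(n)\in\rho_2^{-1}(U)\setminus G$. Points of $X$ in $\rho_1^{-1}(V)$ are the points of $V\subseteq U$, and $H$ fixes them. So $H$ maps $\rho_1^{-1}(V)$ minus a finite subset of $\omega$ into $\rho_2^{-1}(U)\setminus G$. Thus $H$ is a continuous bijection of compact Hausdorff spaces, that is, a homeomorphism. $\square$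

If $\mathbf p>\omega_1$, then Theorem 3 applies to the non-metrizable space $D^{\omega_1}$. For weight $\omega_1$, ZFC therefore gives two implications: if $\mathbf p>\omega_1$, then some space of weight $\omega_1$ is the remainder of exactly one compactification of $\omega$ up to homeomorphism; and if there is such a space, then $2^{\omega_1}=\mathbf c$, since $2^{\omega_1}>\mathbf c$ would give more than $\mathbf c$ non-homeomorphic compactifications by Theorem 1 and Lemma 1. No claim is made about reversing either implication, nor about the existence of non-metrizable spaces with a unique compactification in arbitrary models of $\mathbf p=\omega_1<\mathbf c$.
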